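\title{Affine cubic surfaces with empty Locally Non-Discrete set}

\begin{abstract}
The affine cubic surface $x^2+y^2+z^2+xyz=Ax+By+Cz+D$ carries a group of polynomial automorphisms generated by the products of pairs of its three root-exchanging involutions. Rebelo and Roeder asked whether, for every complex parameter other than $(0,0,0,4)$, there is a non-empty open subset of the surface on which non-trivial elements of this group converge uniformly to the identity. We show that the answer is no. There is no such open set when $A=B=C=0$ and $|D|\ge 64$, nor for a set of parameters with non-empty interior in $\mathbb{C}^4$. The proof records orbits on a trivalent tree and shows that an element close to the identity would have to expand a tangent vector.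
\end{abstract}

\section{The question and the results}\label{sec:intro}

For $(A,B,C,D)\in\mathbb{C}^4$ consider the affine cubic surface
\[
S=S_{A,B,C,D}=\{(x,y,z)\in\mathbb{C}^3 : x^2+y^2+z^2+xyz=Ax+By+Cz+D\}.
\]
The equation is a monic quadratic in each variable separately. For fixed $y,z$ its two roots in $x$ have sum $A-yz$, and exchanging them is an involution of $S$. The three variables give three involutions,
\[
\begin{aligned}
s_x(x,y,z)&=(-x-yz+A,\;y,\;z),\\
s_y(x,y,z)&=(x,\;-y-xz+B,\;z),\\
s_z(x,y,z)&=(x,\;y,\;-z-xy+C).
\end{aligned}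
\]
Let $g_x=s_z\circ s_y$, $g_y=s_x\circ s_z$, $g_z=s_y\circ s_x$, and let $\Gamma=\Gamma_{A,B,C,D}=\langle g_x,g_y,g_z\rangle\le\operatorname{Aut}(S)$.

\begin{definition}
The \emph{Locally Non-Discrete set} $\mathcal{N}_{A,B,C,D}\subseteq S$ is the set of points $p\in S$ having an open neighborhood $\mathcal{U}$ for which there is a sequence $(f_n)$ of elements of $\Gamma$, each different from the identity, such that $f_n|_{\mathcal{U}}$ converges uniformly to the identity on $\mathcal{U}$.
\end{definition}

The set $\mathcal{N}_{A,B,C,D}$ is open and $\Gamma$-invariant. Membership in it asks for much more than recurrence of the point $p$: a whole neighborhood must return close to itself point by point, and since the maps are holomorphic, their derivatives must then be close to the identity as well. Two parameters show the two possible behaviors.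

At the \emph{Markoff parameter} $(0,0,0,0)$ the origin lies on $S$ and is fixed by the three involutions, whose derivatives there, as maps of $\mathbb{C}^3$, are diagonal with entries $\pm1$. So $g_x^2,g_y^2,g_z^2$ are tangent to the identity at the origin, and one may expect many elements that move points near the origin very little. It is known that there is an open neighborhood $\mathcal{P}\subset\mathbb{C}^4$ of the Markoff parameter, and of the so-called Dubrovin--Mazzocco parameters, such that $\mathcal{N}_{A,B,C,D}\ne\emptyset$ for all $(A,B,C,D)\in\mathcal{P}$.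

\begin{example}[the Picard parameter]\label{ex:picard}
Let $(A,B,C,D)=(0,0,0,4)$; the surface is the Cayley cubic. If $x=-2\cos a$ and $y=-2\cos b$, the two roots $z$ of the equation are $-2\cos(a\pm b)$, because their sum is $-xy$ and their product is $x^2+y^2-4$. So $\pi(a,b)=(-2\cos a,-2\cos b,-2\cos(a+b))$ maps $\mathbb{C}^2$ onto $S$, and the addition formula for the cosine gives
\[
s_x\pi(a,b)=\pi(a+2b,-b),\qquad s_y\pi(a,b)=\pi(-a,2a+b),\qquad s_z\pi(a,b)=\pi(a,-b).
\]
Hence every $f\in\Gamma$ satisfies $f\circ\pi=\pi\circ L$ with $L\in \mathrm{GL}_2(\mathbb{Z})$. Where $\sin a\sin b\ne0$, the two roots are distinct, $(a,b)$ is a local chart of $S$, and the fiber of $\pi$ through $(a,b)$ is $\pm(a,b)+2\pi\mathbb{Z}^2$. In such a chart a map $f$ close to the identity is $\pm L$ followed by a translation. If $f_n\to\mathrm{id}$ on an open set, the derivatives $\pm L_n$ tend to the identity matrix, so $L_n=\pm I$ and $f_n=\mathrm{id}$ for large $n$. Thus $\mathcal{N}_{0,0,0,4}=\emptyset$.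
\end{example}

This argument rests on a linear structure particular to $(0,0,0,4)$, so one might guess that the Picard parameter is the only exception. Rebelo and Roeder \cite{RR} pose the question:

\begin{quote}
Is $\mathcal{N}_{A,B,C,D}\ne\emptyset$ for all $(A,B,C,D)\in\mathbb{C}^4\setminus\{(0,0,0,4)\}$?
\end{quote}

The answer is no.

\begin{theorem}\label{thm:one}
If $A=B=C=0$ and $|D|\ge64$, then $\mathcal{N}_{0,0,0,D}=\emptyset$.
\end{theorem}

Theorem~\ref{thm:one} alone answers the question. The second theorem shows that the negative answer is not confined to a thin set of parameters. Let $\mathcal{A}\subset\mathbb{R}/2\pi\mathbb{Z}$ be the set consisting of $\pi$ and of all angles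
\[
\arg\big((1+\cos X)^{-2}\big),\qquad X\in\mathbb{C}\setminus\{0\},\quad \sin X=X ;
\]
Lemma~\ref{lem:angles} shows that $1+\cos X\ne0$ for such $X$. Distances between angles are taken in $\mathbb{R}/2\pi\mathbb{Z}$.

\begin{theorem}\label{thm:two}
For all $M,\eta>0$ there is $D_0(M,\eta)$ such that $\mathcal{N}_{A,B,C,D}=\emptyset$ whenever $|A|,|B|,|C|\le M$, $|D|\ge D_0$, and each of the six numbers $\ell\in\{A\pm B,\,B\pm C,\,C\pm A\}$ satisfies either $\ell=0$ or $\operatorname{dist}(\arg(D/\ell^2),\mathcal{A})\ge\eta$. Moreover $\mathcal{A}\subset[\frac\pi2+\eta_0,\frac{3\pi}2-\eta_0]$ for some $\eta_0>0$, so that, with $\eta=\eta_0$, it suffices that $\operatorname{Re}(D/\ell^2)\ge0$ for all non-zero $\ell$.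
\end{theorem}

\begin{corollary}\label{cor:open}
\textup{(i)} If $A,B,C$ are real with $|A|,|B|,|C|\le M$, then $\mathcal{N}_{A,B,C,D}=\emptyset$ for all real $D\ge D_0(M,\eta_0)$.
\textup{(ii)} For $D>0$ large, a neighborhood of $(1,2,4,D)$ in $\mathbb{C}^4$ consists of parameters with empty Locally Non-Discrete set.
\end{corollary}

\begin{proof}
We take $D_0>0$. In (i) every non-zero $\ell$ is real, so $D/\ell^2>0$. In (ii) let $D>D_0(5,\eta_0)$. At $(1,2,4,D)$ the six numbers $\ell$ are $3,-1,6,-2,5,3$, so the conditions $|A|,|B|,|C|<5$, $|D|>D_0(5,\eta_0)$ and $\operatorname{Re}(D/\ell^2)>0$ hold there. They are open conditions.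
\end{proof}

The constant $64$ is not claimed to be sharp, and we do not determine for which of the remaining parameters the Locally Non-Discrete set is empty.

\section{One generator: rotation and twist}\label{sec:model}

In this section $A=B=C=0$. We look at powers of one generator, where the mechanism of the proof can be seen by hand.

The map $g_x$ preserves $x$. The fiber $x=s$ is the conic $y^2+z^2+syz=D-s^2$. Put $u_0=y$, $u_1=z$ and extend to $j\in\mathbb{Z}$ by $u_{j+1}+su_j+u_{j-1}=0$. Then $s_y$ replaces $u_0$ by $u_2$ and next $s_z$ replaces $u_1$ by $u_3$, so $g_x^n(s,y,z)=(s,u_{2n},u_{2n+1})$. Write $s=-2\cos\theta$ and assume $\sin\theta\ne0$ and $D\neq s^2$. The recurrence gives $u_j=\omega_+e^{ij\theta}+\omega_-e^{-ij\theta}$, and the equation of the conic becomes $4\omega_+\omega_-\sin^2\theta=D-s^2\neq0$. Hence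
\[
u_j=r\cos(j\theta+\psi),\qquad r^2\sin^2\theta=D-s^2,
\]
with complex $r,\psi$, and $g_x$ acts on the conic by $\psi\mapsto\psi+2\theta$. If $\theta$ is real and $\theta/\pi$ is irrational, suitable powers of $g_x$ converge to the identity on this conic, uniformly on compact sets. Recurrence is therefore plentiful. But the angle depends on the fiber, $d\theta/ds=1/(2\sin\theta)$, and differentiating $u_k$ in $s$ with $u_0$ fixed gives
\[
\frac{\partial u_k}{\partial s}=-\frac{2k\,\sigma_k}{4-s^2}+r'\cos(k\theta+\psi)-r\psi'\sin(k\theta+\psi),\qquad \sigma_k=r\sin\theta\,\sin(k\theta+\psi).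
\]
The first term is the \emph{twist}: neighboring fibers rotate at different speeds. Since $\sigma_k^2=D-s^2-u_k^2\sin^2\theta$, the twist is at least of order $k|D|^{1/2}$ when $s$ and $u_k$ are bounded and $|D|$ is large.

Take the smallest case $k=2$, that is, $u_2=y\circ g_x=-y-xz$. Suppose that $p$ and $g_x(p)$ both have $|x|,|y|\le3$ and let $|D|\to\infty$. At $p$ the equation $z^2+xyz+x^2+y^2=D$ gives $|z|\sim|D|^{1/2}$, so $2z+xy\neq0$ and $(x,y)$ is a chart; the same holds at $g_x(p)$. From $|xz|=|y+u_2|\le6$ we get $x=O(|D|^{-1/2})$. Implicit differentiation gives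
\[
z_x=-\frac{2x+yz}{2z+xy}=O(1),\qquad z_y=-\frac{2y+xz}{2z+xy}=O(|D|^{-1/2}),
\]
and so, in the charts $(x,y)$, the derivative of $g_x$ at $p$ is
\[
\begin{pmatrix}1&0\\ \alpha&\beta\end{pmatrix},\qquad \alpha=-z-xz_x=-z+o(1),\qquad \beta=-1-xz_y=-1+o(1).
\]
This is a strong shear. It sends the vector $(1,1)$ to a vector whose components have sizes $1$ and $|D|^{1/2}$. If $g_y^{-1}=s_z\circ s_x$ now moves $g_x(p)$ to a third point with $|x|,|y|\le3$, the same computation with $x$ and $y$ exchanged produces components of sizes $|D|$ and $|D|^{1/2}$. The newly created coordinate always has the larger derivative, and the next shear multiplies precisely that one. The shears reinforce each other, and their product is far from the identity.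

Three things are missing for a proof. First, a general element of $\Gamma$ must be cut into such steps, each starting and ending with a pair of bounded coordinates, although the intermediate points may be far away. Sections~\ref{sec:tree} and \ref{sec:small} organize the orbit on a tree and show that the bounded coordinates form a connected pattern. Second, an orbit may contain no pair of bounded coordinates at all; Lemma~\ref{lem:finite} shows that a generic orbit of this kind does not return. Third, the estimate $|\alpha|-|\beta|>1$ is needed uniformly in $k$ and in $s$, including $s$ near $\pm2$, where the description by rotations degenerates. Section~\ref{sec:twist} gives an exact formula for $\alpha$ and $\beta$, Section~\ref{sec:criterion} turns the argument into a criterion, and Sections~\ref{sec:one} and \ref{sec:two} verify the criterion.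

\section{Orbits on a trivalent tree}\label{sec:tree}

From now on the parameters are arbitrary. We call $A$, $B$, $C$ the \emph{constants} of the types $x$, $y$, $z$.

\subsection{Irreducibility}

\begin{lemma}\label{lem:irr}
The polynomial defining $S$ is irreducible.
\end{lemma}

\begin{proof}
It is monic of degree two in $z$, so a factorization has the form $(z-f)(z-g)$ with $f,g\in\mathbb{C}[x,y]$, and then the discriminant $(xy-C)^2-4(x^2+y^2-Ax-By-D)$ equals $(f-g)^2$. The top-degree part of the discriminant is $x^2y^2$, so $f-g=\pm(xy+ax+by+c)$. The coefficient of $x^2y$ gives $2a=0$ and the coefficient of $x^2$ gives $a^2=-4$, a contradiction.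
\end{proof}

The smooth locus $S^{\mathrm{sm}}$ of an irreducible affine variety is a connected complex manifold, dense in the variety. We use two consequences. By the identity theorem, an automorphism of $S$ that is the identity on a non-empty open set is the identity. And a non-constant holomorphic function on $S^{\mathrm{sm}}$ is an open map to $\mathbb{C}$. The coordinates $x,y,z$ are non-constant on $S^{\mathrm{sm}}$, because they take every value on $S$.

\subsection{The tree and its regions}

Let $W=\langle a_x,a_y,a_z\mid a_x^2=a_y^2=a_z^2=1\rangle$ and let $\phi\colon W\to\operatorname{Aut}(S)$ be the homomorphism with $\phi(a_i)=s_i$. The six products $s_is_j$ with $i\ne j$ are $g_x^{\pm1},g_y^{\pm1},g_z^{\pm1}$, so $\Gamma$ is the image of the words of even length. We do not need to know whether $\phi$ is injective. Every element of $W$ is a unique word without two equal consecutive letters, so the Cayley graph $\mathcal{T}$, with vertex set $W$ and with an edge $\{w,wa_i\}$ labeled $i$, is a tree in which each vertex has one edge of each label. For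 $q\in S$ attach to the vertex $w$ the point
\[
\tau_q(w)=\phi(w)^{-1}(q),\qquad\text{so that}\qquad \tau_q(wa_i)=s_i\,\tau_q(w).
\]
Crossing an $i$-edge changes only the $i$-th coordinate. The coordinates therefore live not on vertices but on larger pieces of the tree.

A \emph{region of type $i$} is a connected component of $\mathcal{T}$ with the open $i$-edges removed. It is a bi-infinite line whose edges carry the two other labels alternately. Each vertex lies in exactly one region of each type. The $i$-th coordinate of $\tau_q(w)$ is constant as $w$ runs through a region $R$ of type $i$; this is the \emph{value} $\xi_R(q)$. As a function on $S$, $\xi_R$ is the $i$-th coordinate composed with the automorphism $\phi(w)^{-1}$ for any $w\in R$, so it is holomorphic and non-constant on $S^{\mathrm{sm}}$. The group $W$ acts on $\mathcal{T}$ by left multiplication. This action preserves labels, hence maps regions to regions of the same type, and from $\tau_q(gw)=\phi(w)^{-1}\phi(g)^{-1}q$ we get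
\begin{equation}\label{eq:equiv}
\xi_{gR}=\xi_R\circ\phi(g)^{-1}\qquad(g\in W).
\end{equation}

Distinct regions of the same type are disjoint. Two regions of different types are disjoint or meet in exactly one edge: their intersection is connected, being an intersection of subtrees, and at each of its vertices it contains exactly the edge with the third label. Regions meeting in an edge are \emph{adjacent}. The three regions at a vertex are pairwise adjacent. An $i$-edge lies in two \emph{side regions}, of the two types other than $i$, and has at each endpoint an \emph{end region}, the region of type $i$ there. If $\zeta_1,\zeta_2$ are the end values, $p_1,p_2$ the side values and $\gamma$ the constant of type $i$, the formula for $s_i$ reads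
\begin{equation}\label{eq:edge}
\zeta_1+\zeta_2=\gamma-p_1p_2 .
\end{equation}

\subsection{The neighbors of a region}

Fix a region $R$, which in this role we call the \emph{pivot}. Let $(v_j)_{j\in\mathbb{Z}}$ be its vertices in order, and let $U_j\ne R$ be the other side region of the edge $v_{j-1}v_j$ (Figure~\ref{fig:pivot}). The $U_j$ are distinct and are exactly the regions adjacent to $R$. The regions at $v_j$ are $R,U_j,U_{j+1}$, and the end regions of $v_{j-1}v_j$ are $U_{j-1}$ and $U_{j+1}$.

\begin{figure}[ht]
\centering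
\begin{tikzpicture}[scale=1.25]
\draw[very thick] (-0.9,0)--(6.9,0);
\foreach \x/\n in {0/{-1},2/0,4/1,6/2}{
  \draw (\x,0)--(\x,1)--(\x-0.5,1.6);
  \draw (\x,1)--(\x+0.5,1.6);
  \fill (\x,0) circle (1.6pt) node[below]{$v_{\n}$};
  \fill (\x,1) circle (1.6pt);
  \node[left] at (\x,0.5) {\scriptsize $x$};
}
\node[below] at (1,0) {\scriptsize $z$};
\node[below] at (3,0) {\scriptsize $y$};
\node[below] at (5,0) {\scriptsize $z$};
\node at (1,0.75) {$U_0$};
\node at (3,0.75) {$U_1$};
\node at (5,0.75) {$U_2$};
\node at (3,-0.75) {$R$};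
\end{tikzpicture}
\caption{Part of the trivalent tree with edge labels $x,y,z$. The thick line is a region $R$ of type $x$: it uses only $y$- and $z$-edges. Each neighbor $U_j$ is the line that bounds the face marked $U_j$; it shares with $R$ the single edge $v_{j-1}v_j$. Here $U_0,U_2$ have type $y$ and $U_1$ has type $z$.}
\label{fig:pivot}
\end{figure}

Let $s$ and $u_j$ be the values of $R$ and $U_j$, let $a$ be the constant of the type of $R$, and let $\gamma_j$ be the constant of the common type of $U_{j-1}$ and $U_{j+1}$. Then $\gamma_{j+2}=\gamma_j$, and $(a,\gamma_0,\gamma_1)$ is a permutation of $(A,B,C)$. Relation \eqref{eq:edge} for the edge $v_{j-1}v_j$ and the equation of $S$ at $v_j$ read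
\begin{gather}
u_{j+1}+su_j+u_{j-1}=\gamma_j,\label{eq:rec}\\
u_j^2+u_{j+1}^2+su_ju_{j+1}-\gamma_{j+1}u_j-\gamma_ju_{j+1}+s^2-as=D.\label{eq:conic}
\end{gather}
By \emph{pivot data} we mean a permutation $(a,\gamma_0,\gamma_1)$ of $(A,B,C)$, extended by $\gamma_{j+2}=\gamma_j$, together with $s\in\mathbb{C}$ and a sequence $(u_j)_{j\in\mathbb{Z}}$ satisfying \eqref{eq:rec} and \eqref{eq:conic} for all $j$. The numbering of the $v_j$ may be shifted or reversed, so any given neighbor of $R$ can be called $U_0$ and any other one $U_k$ with $k\ge1$. Given \eqref{eq:rec}, it suffices to know \eqref{eq:conic} for $j=0$: the relations \eqref{eq:conic} with indices $j-1$ and $j$ say that $u_{j-1}$, respectively $u_{j+1}$, is a root of one and the same monic quadratic, whose roots have sum $\gamma_j-su_j=u_{j-1}+u_{j+1}$.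

Half the difference of these two roots is the quantity $\sigma_j$ of Section~\ref{sec:model}:
\begin{equation}\label{eq:sigma}
\sigma_j=\frac{u_{j-1}-u_{j+1}}2=-\Big(u_{j+1}+\frac{su_j-\gamma_j}2\Big)=u_{j-1}+\frac{su_j-\gamma_j}2 .
\end{equation}
Completing the square in \eqref{eq:conic} with respect to $u_{j+1}$ expresses $\sigma_j^2$ through $s$ and $u_j$ alone:
\begin{equation}\label{eq:sigmasq}
\sigma_j^2=D+as-s^2-u_j^2+\gamma_{j+1}u_j+\tfrac14(su_j-\gamma_j)^2 .
\end{equation}
The $u_1$-derivative of the left side of \eqref{eq:conic} with $j=0$ is $2u_1+su_0-\gamma_0=-2\sigma_0$. So if $\sigma_0\neq0$, the implicit function theorem makes $u_1$, and by \eqref{eq:rec} every $u_j$, a holomorphic function of $(s,u_0)$ near the given data. For $k\ge1$ we put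
\[
\alpha=\frac{\partial u_k}{\partial s},\qquad \beta=\frac{\partial u_k}{\partial u_0}.
\]

\subsection{The center of the conic}

For fixed $s$, relation \eqref{eq:conic} with $j=0$ is a conic in $(u_0,u_1)$, and we move its center to the origin. For $s\ne\pm2$ put
\[
u_j^*=\frac{2\gamma_{j+1}-s\gamma_j}{4-s^2},\qquad \tilde u_j=u_j-u_j^* .
\]
If $\gamma_0=\gamma_1=0$ we put $u^*_j=0$ and allow $s=\pm2$. Then $u^*_{j+2}=u^*_j$ and $2u^*_{j+1}+su^*_j=\gamma_j$, so $u^*$ solves \eqref{eq:rec} and $\tilde u$ solves the \emph{homogeneous recurrence} $t_{j+1}+st_j+t_{j-1}=0$. Let $Q_s(t,t')=t^2+t'^2+stt'$. The point $(u_0^*,u_1^*)$ is the critical point of $Q_s(u_0,u_1)-\gamma_1u_0-\gamma_0u_1$, with critical value $-\frac12(\gamma_1u_0^*+\gamma_0u_1^*)$. Hence \eqref{eq:conic} with $j=0$ becomes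
\begin{equation}\label{eq:E}
Q_s(\tilde u_0,\tilde u_1)=E(s):=D+as-s^2+\tfrac12(\gamma_1u_0^*+\gamma_0u_1^*).
\end{equation}
The function $E$ depends only on $s$ and on the type of the pivot, and
\begin{equation}\label{eq:Epoly}
(4-s^2)E(s)=(4-s^2)(D+as-s^2)+\gamma_0^2+\gamma_1^2-s\gamma_0\gamma_1
\end{equation}
is a polynomial with leading term $s^4$. Finally, if $\lambda+\lambda^{-1}=-s$ and $t_j=\omega_+\lambda^j+\omega_-\lambda^{-j}$, then the coefficients of $\omega_\pm^2$ in $Q_s(t_0,t_1)$ are $1+\lambda^{\pm2}+s\lambda^{\pm1}=0$ and that of $\omega_+\omega_-$ is $4+s(\lambda+\lambda^{-1})$, so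
\begin{equation}\label{eq:Qprod}
Q_s(t_0,t_1)=(4-s^2)\,\omega_+\omega_- .
\end{equation}

\section{Small regions}\label{sec:small}

Fix $q\in S$, a bound $M\ge\max(|A|,|B|,|C|)$ and a threshold $\kappa$ with
\begin{equation}\label{eq:kappa}
\kappa>2,\qquad \kappa^2-2\kappa>M .
\end{equation}
A region is \emph{small} if its value at $q$ has modulus at most $\kappa$, and a vertex is \emph{large} if none of its three regions is small. Let $\Omega_q$ be the graph whose vertices are the small regions and whose edges are the adjacent pairs of small regions. Orient each edge of $\mathcal{T}$ from the endpoint whose end value has larger modulus to the other endpoint, breaking ties arbitrarily. Let $h(v)$ be the largest modulus of the three values at $v$, and put $\rho=\frac12(\kappa-M/\kappa)$; by \eqref{eq:kappa}, $\rho>1$.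

The point of the orientation is that in \eqref{eq:edge} two large side values have a much larger product, so at a large vertex only the largest coordinate can be decreased.

\begin{lemma}[no forks]\label{lem:fork}
\textup{(a)} At a large vertex $v$ at most one edge is outgoing. If its end value at $v$ is $\zeta_1$ and its side values are $p_1,p_2$, then $|\zeta_1|\ge\rho\max(|p_1|,|p_2|)$.

\textup{(b)} If $v\to v'$ is an oriented edge between large vertices and $v'$ has an outgoing edge, then $h(v)\ge\rho\,h(v')$.

\textup{(c)} There is no geodesic $v_0,\dots,v_m$ in $\mathcal{T}$ with $m\ge2$ and large inner vertices $v_1,\dots,v_{m-1}$ whose first edge points to $v_0$ and whose last edge points to $v_m$.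
\end{lemma}

\begin{proof}
(a) Let $\mu_0=\max(|p_1|,|p_2|)$. Both side values have modulus greater than $\kappa$, so $|p_1p_2|\ge\kappa\mu_0$ and $M\le (M/\kappa)\mu_0$. For an outgoing edge $|\zeta_1|\ge|\zeta_2|$, and \eqref{eq:edge} gives $2|\zeta_1|\ge|\zeta_1+\zeta_2|\ge|p_1p_2|-M\ge2\rho\mu_0$. Thus $|\zeta_1|$ is the strict maximum of the three moduli at $v$, and this determines the edge.

(b) The outgoing edge at $v'$ is not $vv'$ and has a different label. By (a), $h(v')$ is the modulus of its end value at $v'$, which is a side value of $vv'$. Part (a) at $v$ gives the bound.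

(c) Let $e_i=v_{i-1}v_i$ and take the largest $i\le m-1$ such that $e_i$ is outgoing at $v_i$; the index $i=1$ qualifies. Then $e_{i+1}$ is also outgoing at $v_i$: for $i=m-1$ by assumption, and for $i<m-1$ because $e_{i+1}$ is not outgoing at $v_{i+1}$. This contradicts (a).
\end{proof}

\begin{remark}
A threshold below $2$ would not do. For $A=B=C=0$ and a vertex with $x=y=z=-t$, $0<t<2$, each involution replaces $-t$ by $t-t^2$, of smaller modulus, so all three edges are outgoing.
\end{remark}

\begin{lemma}\label{lem:conn}
The graph $\Omega_q$ is connected.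
\end{lemma}

\begin{proof}
Otherwise choose small regions $R,R'$ in different components of $\Omega_q$ whose distance $m$ in $\mathcal{T}$ is minimal among all such pairs. Distinct regions sharing a vertex are adjacent, so $m\ge1$. Let $v_0\in R,\dots,v_m\in R'$ be a geodesic realizing the distance, with edges $e_1,\dots,e_m$. Since $v_1\notin R$, the region $R$ contains $v_0$ but not $e_1$, so it is the end region of $e_1$ at $v_0$. In the same way $v_{m-1}\notin R'$, and $R'$ is the end region of $e_m$ at $v_m$.

Let $m=1$. The side regions of $e_1$ are adjacent to both $R$ and $R'$, so they are not small. By \eqref{eq:edge}, $2\kappa\ge|\xi_R(q)+\xi_{R'}(q)|\ge\kappa^2-M$, contradicting \eqref{eq:kappa}.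

Let $m\ge2$. A small region through an inner vertex would have distance less than $m$ from both $R$ and $R'$, so by minimality it would lie in both components. Hence the inner vertices are large. The end value of $e_1$ has modulus at most $\kappa$ at $v_0$ and greater than $\kappa$ at $v_1$, so $e_1$ points to $v_0$; for the same reason $e_m$ points to $v_m$. This contradicts Lemma~\ref{lem:fork}(c).
\end{proof}

The expansion argument needs an adjacent pair of small regions to start from. The next lemma deals with the points $q$ that have none.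

\begin{lemma}\label{lem:finite}
Suppose that $\Omega_q$ has no edge. If $\Omega_q$ is a single region $R$, suppose moreover that its value $s$ satisfies $s\notin[-2,2]$ and $E(s)\ne0$ for the pivot $R$. Then for each $H$ only finitely many vertices $v$ have $h(v)\le H$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:conn}, $\Omega_q$ is empty or a single region.

\emph{No small region.} All vertices are large and $h>\kappa$ everywhere. By Lemma~\ref{lem:fork}(b), $h$ drops by the factor $\rho$ along a directed path at every step except possibly the last, so each directed path is finite and can be continued to a sink. Two different sinks cannot exist: if they were joined by an edge, it would point both ways, and otherwise the geodesic between them would contradict Lemma~\ref{lem:fork}(c). Let $v_*$ be the sink. A directed path does not backtrack, so the one from a vertex $v$ at distance $d\ge1$ from $v_*$ is the geodesic, and $h(v)\ge\rho^{d-1}\kappa$. Balls in $\mathcal{T}$ are finite.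

\emph{One small region $R$.} Take $R$ as pivot; all $|u_j|>\kappa$. Since $s\notin[-2,2]$, there is $\lambda$ with $|\lambda|>1$ and $\lambda+\lambda^{-1}=-s$, and $u_j=u_j^*+\omega_+\lambda^j+\omega_-\lambda^{-j}$. By \eqref{eq:E} and \eqref{eq:Qprod}, $(4-s^2)\omega_+\omega_-=E(s)\ne0$, so $|u_j|\to\infty$ as $j\to+\infty$ and as $j\to-\infty$. Put $H_j=\max(|u_j|,|u_{j+1}|)$. Then $h(v_j)\ge H_j>\kappa$ and $H_j\to\infty$ as $|j|\to\infty$.

Every vertex off $R$ is large. Let $v_j'$ be the neighbor of $v_j$ off $R$. The edge $v_j'v_j$ has end region $R$ at $v_j$, a non-small end region at $v_j'$, and side values $u_j,u_{j+1}$. So it points to $v_j$, and $h(v_j')\ge\rho H_j$ by Lemma~\ref{lem:fork}(a). By the same lemma the other two edges at $v_j'$ are incoming, and by induction all edges of the branch behind $v_j'$ point toward $v_j$. Lemma~\ref{lem:fork}(b) gives $h(v)\ge\rho^{d-1}h(v_j')\ge\rho^dH_j$ for a vertex $v$ of this branch at distance $d\ge1$ from $v_j$. If $h(v)\le H$, only finitely many $j$ are possible, and for each of them finitely many $d$.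
\end{proof}

The two extra hypotheses exclude the cases in which $(u_j)$ stays bounded along infinitely many vertices of $R$: for $-2<s<2$ we have $|\lambda|=1$ and the sequence is bounded, and for $s\notin[-2,2]$ with $E(s)=0$ it approaches $u^*$ in at least one direction. Both cases will be avoided by choosing $q$ generically.

\section{The derivative along a pivot}\label{sec:twist}

We compute $\alpha$ and $\beta$ without trigonometric parametrization, so that the formula survives at $s=\pm2$ when $\gamma_0=\gamma_1=0$. The homogeneous recurrence has a two-dimensional solution space, and two solutions are at hand: $\tilde u$, which dilates the conic, and $\sigma$, which moves along it. Primes denote $\partial/\partial s$ at fixed $u_0$.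

\begin{lemma}[twist formula]\label{lem:twist}
Let pivot data with $\sigma_0\neq0$ be given and let $k\ge1$. Then $\beta=\sigma_k/\sigma_0$. If moreover $E\ne0$, and $s\ne\pm2$ or $\gamma_0=\gamma_1=0$, then
\begin{equation}\label{eq:twist}
(4-s^2)\,\alpha=-2k\sigma_k+\mu\tilde u_k+\nu\sigma_k+(4-s^2)(u_k^*)',
\end{equation}
where
\[
\mu=s+\frac{(4-s^2)E'}{2E},\qquad \nu=-\frac{\mu\tilde u_0+(4-s^2)(u_0^*)'}{\sigma_0}.
\]
\end{lemma}

The four terms in \eqref{eq:twist} are the twist, the change of size of the conic, the change of phase that keeps $u_0$ fixed, and the motion of the center.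

\begin{proof}
Write $(\mathcal{L}t)_j=t_{j+1}+st_j+t_{j-1}$. By \eqref{eq:rec}, $(\mathcal{L}\sigma)_j=\frac12(\gamma_{j-1}-\gamma_{j+1})=0$, and differentiating \eqref{eq:rec} in $u_0$ shows that $\partial u_j/\partial u_0$ is annihilated by $\mathcal{L}$ as well. By \eqref{eq:sigma}, the differential of \eqref{eq:conic} with $j=0$ at fixed $s$ is $2\sigma_1\,du_0-2\sigma_0\,du_1=0$. So $\partial u_j/\partial u_0=\sigma_j/\sigma_0$ for $j=0,1$, hence for all $j$.

Since $u^*$ is $2$-periodic, $\sigma_j=\frac12(\tilde u_{j-1}-\tilde u_{j+1})$; with $\mathcal{L}\tilde u=0$ this gives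
\[
\sigma_0=-\big(\tilde u_1+\tfrac s2\tilde u_0\big),\qquad \sigma_1=\tilde u_0+\tfrac s2\tilde u_1,\qquad \tilde u_0\sigma_1-\tilde u_1\sigma_0=E .
\]
As $E\ne0$, the sequences $\tilde u$ and $\sigma$ form a basis of $\ker\mathcal{L}$. Differentiating $\mathcal{L}\tilde u=0$ in $s$ gives $\mathcal{L}\tilde u'=-\tilde u$, and we need a particular solution of this equation. From $\tilde u_{j+2}+\tilde u_{j-2}=-s(\tilde u_{j+1}+\tilde u_{j-1})-2\tilde u_j=(s^2-2)\tilde u_j$ we get $\sigma_{j+1}-\sigma_{j-1}=\frac12(4-s^2)\tilde u_j$, and therefore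
\[
2(j+1)\sigma_{j+1}+2sj\sigma_j+2(j-1)\sigma_{j-1}=2(\sigma_{j+1}-\sigma_{j-1})=(4-s^2)\tilde u_j .
\]
So the sequence $(4-s^2)\tilde u_j'+2j\sigma_j$ lies in $\ker\mathcal{L}$:
\begin{equation}\label{eq:basis}
(4-s^2)\tilde u_j'+2j\sigma_j=\mu\tilde u_j+\nu\sigma_j\qquad(j\in\mathbb{Z})
\end{equation}
for some numbers $\mu,\nu$. To find $\mu$, differentiate \eqref{eq:E}: $E'=2\sigma_1\tilde u_0'-2\sigma_0\tilde u_1'+\tilde u_0\tilde u_1$. Inserting \eqref{eq:basis} for $j=0,1$,
\[
(4-s^2)(E'-\tilde u_0\tilde u_1)=2\sigma_1(\mu\tilde u_0+\nu\sigma_0)-2\sigma_0(\mu\tilde u_1+\nu\sigma_1-2\sigma_1)=2\mu E+4\sigma_0\sigma_1 .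
\]
Now $4\sigma_0\sigma_1=-(2\tilde u_1+s\tilde u_0)(2\tilde u_0+s\tilde u_1)=-2sE-(4-s^2)\tilde u_0\tilde u_1$, so $(4-s^2)E'=2(\mu-s)E$, which is the formula for $\mu$. Since $u_0$ is fixed, $\tilde u_0'=-(u_0^*)'$, and \eqref{eq:basis} with $j=0$ gives $\nu$. Finally $\alpha=\tilde u_k'+(u_k^*)'$, and \eqref{eq:basis} with $j=k$ is \eqref{eq:twist}.
\end{proof}

\section{A criterion for emptiness}\label{sec:criterion}

\begin{proposition}\label{prop:crit}
Let $M\ge\max(|A|,|B|,|C|)$ and let $\kappa$ satisfy \eqref{eq:kappa}. Assume: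
\begin{itemize}
\item[(i)] no point of $S$ has all three coordinates of modulus at most $\kappa$;
\item[(ii)] $\sigma_0\ne0$ for all pivot data with $|s|,|u_0|\le\kappa$;
\item[(iii)] there is $\Lambda>1$ such that $|\alpha|-|\beta|\ge\Lambda$ for all pivot data and all $k\ge2$ with $|s|,|u_0|,|u_k|\le\kappa$.
\end{itemize}
Then $\mathcal{N}_{A,B,C,D}=\emptyset$.
\end{proposition}

\begin{proof}
Suppose that $f_n\to\mathrm{id}$ uniformly on a non-empty open set $\mathcal{U}\subseteq S$, with $\mathrm{id}\ne f_n\in\Gamma$. Write $f_n=\phi(w_n)^{-1}$ with $w_n\ne1$ of even length. Infinitely many different $w_n$ occur. Otherwise one map $f\ne\mathrm{id}$ would equal $f_n$ for infinitely many $n$, so $f|_{\mathcal{U}}=\mathrm{id}$, and then $f=\mathrm{id}$.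

\emph{Step 1: a generic point.} For a region $R$ let $Z_R\subset\mathbb{C}$ be the union of the circle $|s|=\kappa$, the segment $[-2,2]$ and the finitely many roots of the polynomial \eqref{eq:Epoly} for the pivot $R$. It is closed with empty interior. Since $\xi_R$ is continuous and open on $S^{\mathrm{sm}}$, the set $\xi_R^{-1}(Z_R)\cap S^{\mathrm{sm}}$ is closed in $S^{\mathrm{sm}}$ with empty interior. There are countably many regions, and by the Baire category theorem a non-empty open subset of a manifold is not covered by countably many closed sets with empty interior. So there is $q\in\mathcal{U}\cap S^{\mathrm{sm}}$ with $\xi_R(q)\notin Z_R$ for all $R$.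

\emph{Step 2: a small pair and its images.} We have $\tau_q(w_n)=f_n(q)\to q$, so $h$ is bounded on infinitely many vertices. By Lemma~\ref{lem:finite}, whose extra hypotheses hold by Step~1, $\Omega_q$ has an edge $\{R,R'\}$. Let $R\cap R'=\{w,wa_i\}$. By \eqref{eq:equiv},
\[
\xi_{w_nR}=\xi_R\circ f_n,\qquad \xi_{w_nR'}=\xi_{R'}\circ f_n .
\]
By Step~1 the values of $R$ and $R'$ at $q$ have modulus strictly less than $\kappa$. So for large $n$ the adjacent regions $w_nR,w_nR'$ are small, and they form an edge of $\Omega_q$. It differs from $\{R,R'\}$. Otherwise $w_n$ would preserve $R\cap R'$, so $w_nw\in\{w,wa_i\}$, that is, $w_n=1$ or $w_n=wa_iw^{-1}$; the first is excluded and the second has odd length.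

\emph{Step 3: a chain of small regions.} Fix a large $n$. By Lemma~\ref{lem:conn} there is a shortest path in $\Omega_q$, possibly of length $0$, from the set $\{R,R'\}$ to the set $\{w_nR,w_nR'\}$. Add at each end the remaining region of the pair. This gives small regions $R_0,\dots,R_m$ with $m\ge2$, consecutive ones adjacent, with $\{R_0,R_1\}=\{R,R'\}$ and $\{R_{m-1},R_m\}=\{w_nR,w_nR'\}$. Moreover $R_{i-1}\neq R_{i+1}$ for $1\le i<m$. If the path has positive length, an equality would allow to shorten it. If it has length $0$, then $m=2$, and $R_0=R_2$ would mean that the two edges coincide.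

\emph{Step 4: expansion.} Let $r_i=\xi_{R_i}$. For $1\le i<m$ take $R_i$ as pivot and number its neighbors so that $R_{i-1}=U_0$ and $R_{i+1}=U_k$ with $k\ge1$. If $k=1$, the three regions at $v_0$ are small, which (i) forbids; so $k\ge2$. By (ii), $\sigma_0\ne0$ at $q$, so near $q$ the function $r_{i+1}=u_k$ on $S$ is a holomorphic function of $(r_i,r_{i-1})=(s,u_0)$, and
\[
dr_{i+1}=\alpha_i\,dr_i+\beta_i\,dr_{i-1}\quad\text{at }q,\qquad |\alpha_i|-|\beta_i|\ge\Lambda
\]
by (iii). Hypothesis (ii) for the pivot $R$ with $U_0=R'$ also shows that near $\tau_q(w)$ the third coordinate on $S$ is a holomorphic function of the other two. Hence $(\xi_R,\xi_{R'})$ is a chart of $S$ at $q$, and there is $\mathbf{v}\in T_qS$, independent of $n$, with $d\xi_R(\mathbf{v})=d\xi_{R'}(\mathbf{v})=1$. Thus $|dr_0(\mathbf{v})|=|dr_1(\mathbf{v})|=1$. If $|dr_{i-1}(\mathbf{v})|\le|dr_i(\mathbf{v})|$, then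
\[
|dr_{i+1}(\mathbf{v})|\ge(|\alpha_i|-|\beta_i|)\,|dr_i(\mathbf{v})|\ge\Lambda\,|dr_i(\mathbf{v})| ,
\]
and since $\Lambda>1$ the assumption is reproduced for $i+1$. Therefore $|dr_m(\mathbf{v})|\ge\Lambda^{m-1}\ge\Lambda$.

On the other hand $r_m$ is $\xi_R\circ f_n$ or $\xi_{R'}\circ f_n$. These functions converge uniformly to $\xi_R$ and $\xi_{R'}$ on a relatively compact neighborhood of $q$ in $\mathcal{U}$, because $\xi_R,\xi_{R'}$ are polynomial. By Cauchy's estimates, uniform convergence of holomorphic functions implies convergence of their derivatives, so $d(\xi_R\circ f_n)(\mathbf{v})\to1$ and $d(\xi_{R'}\circ f_n)(\mathbf{v})\to1$. For large $n$ this contradicts $|dr_m(\mathbf{v})|\ge\Lambda>1$.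
\end{proof}

\section{The case $A=B=C=0$}\label{sec:one}

The smaller $\kappa$ is, the less (i)--(iii) demand, while \eqref{eq:kappa} with $M=0$ requires only $\kappa>2$. So we take $\kappa$ just above $2$.

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $M=0$ and $\kappa^2=4.1$; then $2<\kappa<2.03$ and \eqref{eq:kappa} holds. Let $|D|\ge64$. We verify the hypotheses of Proposition~\ref{prop:crit}; here $a=\gamma_0=\gamma_1=0$.

(i) A point with all coordinates of modulus at most $\kappa$ has $|D|\le3\kappa^2+\kappa^3<4.1\cdot5.03<21$.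

(ii) If $|s|,|u_j|\le\kappa$, then \eqref{eq:sigmasq} gives
\[
|\sigma_j^2-D|=\big|s^2+u_j^2-\tfrac14s^2u_j^2\big|\le8.2+4.2025<12.5,
\]
so $|\sigma_j|\ge\sqrt{51.5}>7.17$.

(iii) Let $|s|,|u_0|,|u_k|\le\kappa$ and $k\ge2$. The bound in (ii) holds for $j=0$ and $j=k$, so Lemma~\ref{lem:twist} gives
\[
|\beta|=\Big|\frac{\sigma_k}{\sigma_0}\Big|\le\sqrt{\frac{|D|+12.5}{|D|-12.5}}\le\sqrt{\frac{76.5}{51.5}}<1.22 .
\]
We have $u^*=0$, $E=D-s^2\ne0$, $E'=-2s$, hence $\mu=s(D-4)/(D-s^2)$ and $\nu=-\mu u_0/\sigma_0$. Formula \eqref{eq:twist}, valid for all $s$ in question, becomes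
\[
(4-s^2)\,\alpha=-\sigma_k\Big[2k+s\,\frac{D-4}{D-s^2}\Big(\frac{u_0}{\sigma_0}-\frac{u_k}{\sigma_k}\Big)\Big].
\]
Since $|D-4|/|D-s^2|\le(|D|+4)/(|D|-4.1)\le68/59.9<1.136$, the second term in the bracket has modulus at most $\kappa\cdot1.136\cdot2\kappa/7.17=8.2\cdot1.136/7.17<1.3$. So the bracket has modulus at least $4-1.3=2.7$. With $|4-s^2|\le8.1$ we get $|\alpha|\ge7.17\cdot2.7/8.1=2.39$, and $|\alpha|-|\beta|>1.1$. Proposition~\ref{prop:crit} applies with $\Lambda=1.1$.
\end{proof}

\section{Non-zero $A,B,C$ and the equation $\sin X=X$}\label{sec:two}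

For $A=B=C=0$ the factor $4-s^2$ in \eqref{eq:twist} only helps. In general the center $u^*$ has poles at $s=\pm2$, and by \eqref{eq:Epoly} the polynomial $(4-s^2)E$ takes the value $(\gamma_0\mp\gamma_1)^2$ at $s=\pm2$. This is where the six numbers $\ell$ come from. If $\ell\ne0$, then $E$ has a pole, and near it the other terms of \eqref{eq:twist} can be as large as the twist, however large $|D|$ is. We shall see that a cancellation forces $X=k\theta$, where $s=-2\cos\theta$, to be an approximate solution of $\sin X=X$ and $D/(\ell k/2)^2$ to be close to $\tan^2(X/2)/X^2$. The integer $k$ is not under control but does not affect the argument of this number, and for this reason the hypothesis of Theorem~\ref{thm:two} concerns $\arg(D/\ell^2)$.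

\subsection{The exceptional angles}

\begin{lemma}\label{lem:angles}
If $\sin X=X\ne0$, then $1+\cos X\ne0$ and $\tan^2(X/2)/X^2=(1+\cos X)^{-2}$. Moreover $\mathcal{A}\subset[\frac\pi2+\eta_0,\frac{3\pi}2-\eta_0]$ with $\eta_0=2\arctan(1.1)-\frac\pi2>0$.
\end{lemma}

\begin{proof}
Write $X=x+iy$ with $x,y$ real. We have $y\ne0$ since $|\sin x|<|x|$ for $x\ne0$, and $x\ne0$ since $\sin(iy)=i\sinh y$ and $|\sinh y|>|y|$ for $y\neq0$. The maps $X\mapsto-X$ and $X\mapsto\bar X$ permute the solutions and fix or conjugate $1+\cos X$, and the interval in the statement is symmetric under a change of sign modulo $2\pi$. So we may assume $x,y>0$. The equation reads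
\[
\sin x\cosh y=x,\qquad \cos x\sinh y=y,
\]
so $\sin x>0$ and $\cos x>0$. If $x<\pi/2$, then $\cos x<\sin x/x$ gives $y/\sinh y<1/\cosh y$, that is, $y<\tanh y$, which is false. Hence $x>2\pi$ and $\cosh y=x/\sin x>6$. It follows that $y>2.45$, because $\cosh2.45<6$, and that $\coth^2y=\cosh^2y/(\cosh^2y-1)<36/35<1.02^2$. Next,
\[
\operatorname{Re}(1+\cos X)=1+\cos x\cosh y=1+y\coth y>0,
\]
\[
\operatorname{Im}(1+\cos X)=-\sin x\sinh y=-\sqrt{1-\cos^2x}\,\sinh y=-\sqrt{\sinh^2y-y^2}.
\]
In particular $1+\cos X\ne0$, and $\tan\frac X2=\frac{\sin X}{1+\cos X}=\frac{X}{1+\cos X}$. For $y>2.45$ we have $1+y\coth y\le(\frac1{2.45}+1.02)y<1.43\,y$, and $\sinh y\ge y(1+y^2/6)>2y$, so $\sqrt{\sinh^2y-y^2}>\sqrt3\,y>1.1\cdot1.43\,y$. Thus $1+\cos X=|1+\cos X|e^{-i\psi}$ with $0<\psi<\pi/2$ and $\tan\psi\ge1.1$, and $\arg(1+\cos X)^{-2}=2\psi\in[\frac\pi2+\eta_0,\pi)$. The angle $\pi$ also lies in the interval.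
\end{proof}

\subsection{Reduction to a lower bound for $\alpha$}

Fix $M,\eta>0$ and put $\kappa=3+M$; then $\kappa^2-2\kappa=(3+M)(1+M)>M$. Let $|A|,|B|,|C|\le M$. A point of $S$ with all coordinates of modulus at most $\kappa$ has $|D|\le3\kappa^2+\kappa^3+3M\kappa$, so hypothesis (i) of Proposition~\ref{prop:crit} holds for large $|D|$. By \eqref{eq:sigmasq} there is $C_M$, depending only on $M$, such that
\begin{equation}\label{eq:sigmaD}
|\sigma_j^2-D|\le C_M\qquad\text{whenever }|s|,|u_j|\le\kappa+1 .
\end{equation}
For large $|D|$ this gives (ii) and $|\beta|=|\sigma_k/\sigma_0|\le2$ in the situation of (iii). So (iii) holds with $\Lambda=2$ once the following is proved.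

\begin{proposition}\label{prop:alpha}
There is $D_1(M,\eta)$ with the following property. If the parameters satisfy the hypotheses of Theorem~\ref{thm:two} on $A,B,C$ and on the six numbers $\ell$, and $|D|\ge D_1$, then $|\alpha|\ge4$ for all pivot data and all $k\ge2$ with $|s|,|u_0|,|u_k|\le\kappa$.
\end{proposition}

Proposition~\ref{prop:alpha} and Proposition~\ref{prop:crit} give the first assertion of Theorem~\ref{thm:two}, and Lemma~\ref{lem:angles} gives the second. For the last one, $\operatorname{Re}(D/\ell^2)\ge0$ means $\arg(D/\ell^2)\in[-\frac\pi2,\frac\pi2]$, which is at distance at least $\eta_0$ from $\mathcal{A}$. The rest of the paper proves Proposition~\ref{prop:alpha}.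

Suppose that it fails. Then there is a sequence of parameters, pivot data and integers $k\ge2$ as in the statement with $|D|\to\infty$ and $|\alpha|<4$. We suppress the index of the sequence. The symbols $O$, $o$, $\sim$ and $\to$ refer to this sequence, with constants independent of the index and in particular of $k$, and we pass to subsequences freely.

Write $s=-2\cos\theta$ and $X=k\theta$. The condition $\sin X\ne0$, which implies $\sin\theta\ne0$, does not depend on the choice of $\theta$ and excludes only the finitely many values $s=-2\cos(\pi j/k)$. By \eqref{eq:sigmaD}, $\sigma_0\ne0$, so $u_k$ and $\alpha$ are locally continuous functions of $(s,u_0)$. Moving $s$ slightly in each term of the sequence, with $u_0$ and the parameters fixed, we obtain pivot data with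
\begin{equation}\label{eq:perturbed}
|s|,|u_0|,|u_k|\le\kappa+1,\qquad |\alpha|\le5,\qquad \sin\theta\ne0,\qquad \sin X\ne0 .
\end{equation}
Along a subsequence $s\to s_\infty$.

\subsection{The case $s_\infty\ne\pm2$}

Here $4-s^2$ is bounded away from $0$, so $u_j^*$ and $(u_j^*)'$, which are $2$-periodic in $j$, are $O(1)$, and $\tilde u_0,\tilde u_k=O(1)$. By \eqref{eq:E}, $E=D+O(1)\ne0$ and $E'=O(1)$, so $\mu=O(1)$. By \eqref{eq:sigmaD}, $|\sigma_0|\sim|\sigma_k|\sim|D|^{1/2}$, so $\nu=O(|D|^{-1/2})$ and $\nu\sigma_k=O(1)$. Formula \eqref{eq:twist} gives $(4-s^2)\alpha=-2k\sigma_k+O(1)$. The right side tends to infinity and the left side is bounded by \eqref{eq:perturbed}, a contradiction.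

\subsection{Normal form near $s=-2$}

The case $s_\infty=2$ reduces to $s_\infty=-2$ by the substitution
\[
u_j\mapsto(-1)^ju_j,\qquad s\mapsto-s,\qquad a\mapsto-a,\qquad \gamma_j\mapsto(-1)^{j+1}\gamma_j .
\]
It multiplies \eqref{eq:rec} by $(-1)^{j+1}$ and leaves each term of \eqref{eq:conic} unchanged. It preserves $D$, $|\alpha|$ and the bounds on all quantities; it replaces $\theta$ by $\pi-\theta$, so \eqref{eq:perturbed} persists; and it replaces $\gamma_0+\gamma_1$ by $\gamma_1-\gamma_0$. So let $s\to-2$ and put
\[
c=\tfrac12(\gamma_0+\gamma_1),\qquad \delta=\tfrac12(\gamma_0-\gamma_1),\qquad \gamma_j=c+(-1)^j\delta .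
\]
In both cases $|c|,|\delta|\le M$ and $2c$ is, up to sign, one of the six numbers $\ell$. Hence
\begin{equation}\label{eq:hyp}
c=0\qquad\text{or}\qquad \operatorname{dist}(\arg(D/c^2),\mathcal{A})\ge\eta .
\end{equation}
Choose $\theta\to0$ and put $\varepsilon=2+s=4\sin^2(\theta/2)$. Then $\varepsilon\ne0$, $\varepsilon\sim\theta^2$, and
\begin{equation}\label{eq:eps}
\sin^2\theta=\varepsilon\,(1-\varepsilon/4),\qquad \varepsilon'=1,\qquad \theta'=\frac1{2\sin\theta}.
\end{equation}

The center $u^*$ splits into an alternating part, harmless near $s=-2$, and a constant part $c/\varepsilon$, which carries the pole. We remove the alternating part first. Let $e=\delta/(s-2)$ and $u_j=t_j+(-1)^je$; then $e,e'=O(1)$. Since $(-1)^je$ contributes $(-1)^j(s-2)e=(-1)^j\delta$ to the left side of \eqref{eq:rec}, we get $t_{j+1}+st_j+t_{j-1}=c$. With $u_0=t_0+e$, $u_1=t_1-e$ and $(2-s)e=-\delta$,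
\[
Q_s(u_0,u_1)=Q_s(t_0,t_1)-\delta(t_0-t_1)-\delta e,\qquad \gamma_1u_0+\gamma_0u_1=c(t_0+t_1)-\delta(t_0-t_1)-2\delta e,
\]
so \eqref{eq:conic} with $j=0$ becomes
\[
Q_s(t_0,t_1)-c(t_0+t_1)=K:=D+as-s^2-\delta e,\qquad K=D+O(1),\quad K'=O(1).
\]
The constant $c/\varepsilon$ solves the recurrence for $t$, and $(c/\varepsilon,c/\varepsilon)$ is the critical point of the left side, with critical value $-c^2/\varepsilon$. Since $\sin\theta\ne0$, we can write the homogeneous part symmetrically about $j=k/2$:
\[
t_j=\frac c\varepsilon+p\cos\big((j-\tfrac k2)\theta\big)+r\sin\big((j-\tfrac k2)\theta\big),\qquad (p^2+r^2)\sin^2\theta=K+\frac{c^2}\varepsilon .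
\]
The second relation is \eqref{eq:Qprod} with $\lambda=e^{i\theta}$, $\omega_+\omega_-=\frac14(p^2+r^2)$ and $4-s^2=4\sin^2\theta$.

The quantities under control are $t_0$ and $t_k$, so we eliminate $p$ and $r$ in their favor. Let
\[
m=\frac{t_0+t_k}2,\qquad b=\frac{t_k-t_0}2,\qquad \tilde c=c-\varepsilon m,\qquad T=\tan^2\frac X2,\qquad \zeta=\frac T\varepsilon .
\]
Here $T$ is finite and non-zero because $\sin X\neq0$. We have $p\cos\frac X2=m-c/\varepsilon=-\tilde c/\varepsilon$ and $r\sin\frac X2=b$. With $\cos^{-2}\frac X2=1+T$, $\sin^{-2}\frac X2=1+1/T$ and \eqref{eq:eps}, the relation for $p^2+r^2$ becomes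
\[
\frac{\tilde c^2}\varepsilon(1+T)+\varepsilon b^2\Big(1+\frac1T\Big)=\frac{K+c^2/\varepsilon}{1-\varepsilon/4}.
\]
On the left, $\tilde c^2/\varepsilon=c^2/\varepsilon-2cm+\varepsilon m^2$. On the right, $\frac{c^2}{\varepsilon(1-\varepsilon/4)}=\frac{c^2}\varepsilon+\frac{c^2/4}{1-\varepsilon/4}$. The poles $c^2/\varepsilon$ cancel, and with $P_1=\tilde c^2\zeta$ and $P_2=b^2/\zeta$ we obtain
\begin{equation}\label{eq:PP}
P_1+P_2=K_1:=\frac{K+c^2/4}{1-\varepsilon/4}+2cm-\varepsilon(m^2+b^2),\qquad P_1P_2=(\tilde cb)^2 .
\end{equation}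
All quantities are holomorphic functions of $s$ near the given value, with $u_0$, $k$ and the parameters fixed, and \eqref{eq:PP} holds identically, so it may be differentiated. This is where $|\alpha|\le5$ enters: $t_0'=-e'$ and $t_k'=\alpha-(-1)^ke'$ are $O(1)$. Therefore
\[
m,\ b,\ m',\ b'=O(1),\qquad \tilde c=O(1),\qquad \tilde c'=-(m+\varepsilon m')=O(1),\qquad K_1\sim D,\qquad K_1'=O(|D|).
\]
Let $P$ be the one of $P_1,P_2$ with larger modulus; along a subsequence it is always the same one. Then $|P|\ge|K_1|/2$, the other one is $(\tilde cb)^2/P=O(|D|^{-1})$, and so $P\sim D$. Differentiating $P+(\tilde cb)^2/P=K_1$ gives $P'\,(1+O(|D|^{-2}))=K_1'+O(|D|^{-1})$. Hence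
\begin{equation}\label{eq:P}
P\sim D,\qquad P'/P=O(1).
\end{equation}
We compare this with the explicit dependence of $T$ on $s$. From $\partial_\theta\log\tan^2(k\theta/2)=k/(\sin\frac X2\cos\frac X2)=2k/\sin X$ and \eqref{eq:eps},
\begin{equation}\label{eq:logT}
\frac{T'}T=\frac{k}{\sin\theta\,\sin X},\qquad |\sin\theta|\sim|\varepsilon|^{1/2}.
\end{equation}
This is the twist in the new variables. Three cases remain: $P=P_2$; $P=P_1$ with $|c|/|\varepsilon|$ bounded; and $P=P_1$ with $|c|/|\varepsilon|\to\infty$. In the first two the twist dominates, and hypothesis \eqref{eq:hyp} is used only in the third.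

\subsection{The case $P=P_2$}

Here $P=\varepsilon b^2/T$, so $b\ne0$. Taking the logarithmic derivative and multiplying by $b$,
\[
\frac{kb}{\sin\theta\,\sin X}=\frac b\varepsilon+2b'-b\,\frac{P'}P=O(|\varepsilon|^{-1}).
\]
But $|T|=|\varepsilon||b|^2/|P|\to0$, and $\sin X=2\tan\frac X2/(1+T)$ gives
\[
\Big|\frac b{\sin X}\Big|=\frac{|1+T|\,|b|}{2|T|^{1/2}}=\frac{|1+T|\,|P|^{1/2}}{2|\varepsilon|^{1/2}} .
\]
By \eqref{eq:P} and \eqref{eq:logT} the left side has modulus $\sim k|D|^{1/2}/(2|\varepsilon|)$, which is not $O(|\varepsilon|^{-1})$. This is a contradiction.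

\subsection{The case $P=P_1$ with $|c|/|\varepsilon|$ bounded}

This includes $c=0$. Put $\hat m=m-c/\varepsilon=O(1)$; then $\hat m'=m'+c/\varepsilon^2=O(|\varepsilon|^{-1})$. Since $\tilde c=-\varepsilon\hat m$, we have $P=\varepsilon\hat m^2T$, so $\hat m\ne0$. Taking the logarithmic derivative and multiplying by $\hat m$,
\[
\frac{k\hat m}{\sin\theta\,\sin X}=\hat m\,\frac{P'}P-\frac{\hat m}\varepsilon-2\hat m'=O(|\varepsilon|^{-1}).
\]
Now $|T|^{-1}=|\varepsilon||\hat m|^2/|P|\to0$, and $\sin X=2\cot\frac X2/(1+T^{-1})$ gives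
\[
\Big|\frac{\hat m}{\sin X}\Big|=\tfrac12|1+T^{-1}|\,|\hat m|\,|T|^{1/2}=\frac{|1+T^{-1}|\,|P|^{1/2}}{2|\varepsilon|^{1/2}} .
\]
Again the left side has modulus $\sim k|D|^{1/2}/(2|\varepsilon|)$, a contradiction.

\subsection{The case $P=P_1$ with $|c|/|\varepsilon|\to\infty$}

Now $c\ne0$ and $\tilde c=c-\varepsilon m\sim c$, so $\zeta=P/\tilde c^2\sim D/c^2$. Since $|c|\le M$, every $O(1)$ is an $O(|c|^{-1})$, and \eqref{eq:P} gives
\[
\frac{\zeta'}\zeta=\frac{P'}P-\frac{2\tilde c'}{\tilde c}=O(|c|^{-1}).
\]
On the other hand $\zeta'/\zeta=k/(\sin\theta\sin X)-1/\varepsilon$ by \eqref{eq:logT} and \eqref{eq:eps}. Multiplying by $\sin^2\theta=\varepsilon(1-\varepsilon/4)$ we find $k\sin\theta/\sin X-1+\varepsilon/4=O(|\varepsilon|/|c|)$. As $k\sin\theta=X(1+O(|\varepsilon|))$ and $O(|\varepsilon|)\subseteq O(|\varepsilon|/|c|)$, this yields the first relation below; the second follows from $T=\varepsilon\zeta$, $X^2=k^2\theta^2$ and $\varepsilon\sim\theta^2$: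
\begin{equation}\label{eq:limit}
\frac X{\sin X}-1=O\Big(\frac{|\varepsilon|}{|c|}\Big)\to0,\qquad \frac{\tan^2(X/2)}{X^2}\sim\frac{D}{c^2k^2}.
\end{equation}
Along a subsequence, $X$ tends to $0$, to a point $X_\infty\in\mathbb{C}\setminus\{0\}$, or to infinity.

\emph{$X\to0$.} The solution $X=0$ of $\sin X=X$ is excluded by the rate in \eqref{eq:limit}. Indeed $X/\sin X-1\sim X^2/6$, so $k^2|\theta|^2=|X|^2=O(|\theta|^2/|c|)$, that is, $k^2=O(|c|^{-1})$. Also $\tan^2(X/2)/X^2\to\frac14$, so $|D|=O(|c|^2k^2)=O(|c|)=O(1)$, contrary to $|D|\to\infty$.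

\emph{$X\to X_\infty\ne0$.} By \eqref{eq:limit}, $\sin X\sim X$, so $\sin X_\infty=X_\infty$. By Lemma~\ref{lem:angles}, $\tan^2(X/2)/X^2$ tends to the finite non-zero number $(1+\cos X_\infty)^{-2}$. Since $k^2>0$, \eqref{eq:limit} gives $\arg(D/c^2)\to\arg(1+\cos X_\infty)^{-2}\in\mathcal{A}$, contradicting \eqref{eq:hyp}.

\emph{$|X|\to\infty$.} Then $|\sin X|\sim|X|\to\infty$, and $|\sin X|\le\cosh(\operatorname{Im}X)$ forces $|\operatorname{Im}X|\to\infty$. Consequently $\tan^2\frac X2\to-1$ and $|X|\sim|\sin X|\sim\frac12e^{|\operatorname{Im}X|}$. So $|\operatorname{Im}X|=O(\log|X|)=o(|X|)$ and $X^2/|X|^2\to1$. By \eqref{eq:limit}, $\arg(D/c^2)\to\pi\in\mathcal{A}$, again contradicting \eqref{eq:hyp}.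

Every case leads to a contradiction. This proves Proposition~\ref{prop:alpha} and completes the proof of Theorem~\ref{thm:two}. \qed

\begin{thebibliography}{1}

\bibitem{RR}
Julio Rebelo and Roland Roeder,
\emph{Questions about the dynamics on a natural family of affine cubic surfaces},
arXiv:2307.10962 (2023).

\end{thebibliography}
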